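# Quadric surface bundles with fibers of corank two, and a residual category that is not a twisted scheme

## 1. Rulings, double covers, and the expectation that a twisted scheme always appears

A smooth quadric surface over an algebraically closed field is $\mathbb P^1\times\mathbb P^1$, and it has two rulings. In a family of quadric surfaces over a base $S$, the two rulings form a double cover of $S$, ramified where the fibers become singular. The derived category of the family contains two obvious copies of $\mathbf D^{\rm b}(S)$; what is left over, the residual category, ought to be the derived category of that double cover, twisted by a Brauer class because the rulings need not carry honest line bundles over $S$. Where the fibers degenerate to two planes the double cover may need a modification. The first guess is therefore: as long as the generic fiber has corank at most $1$ and no fiber is worse than a pair of planes, the residual category is the derived category of *some* twisted scheme. Let us fix the words and then test this guess.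

Throughout, $\Bbbk$ is a field with $\operatorname{char}\Bbbk\ne2$ and $S$ is an integral noetherian scheme over $\Bbbk$. For a quadratic form $q$ we write $b_q(x,y)=q(x+y)-q(x)-q(y)$, so $b_q(x,x)=2q(x)$. The diagonal form with entries $a_1,\dots,a_n$ is $\langle a_1,\dots,a_n\rangle$. All functors are derived.

**Definition (quadric surface bundle).** A flat quadric surface bundle $p\colon\mathcal Q\to S$ is a flat family $\mathcal Q\subset\mathbb P_S(E)$ cut out by a form $q\colon\operatorname{Sym}^2E\to\mathcal L$, where $E$ has rank $4$ and $\mathcal L$ is a line bundle, so that every fiber is a quadric surface in $\mathbb P^3$. The $k$-th degeneration $S_k\subset S$ is the locus where the fiber has corank at least $k$. The bundle has simple degeneration if $S_2=\emptyset$.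

For instance, $\langle1,-1,t,-t\rangle$ over $S=\operatorname{Spec}\Bbbk[t]$ has smooth fibers for $t\ne0$, and for $t=0$ the fiber is $u^2=v^2$, two planes, of corank $2$. So $S_1=S_2=\{0\}$ and $S_3=\emptyset$.

**Definition (residual category).** There is a semiorthogonal decomposition
$$\mathbf D^{\rm b}(\mathcal Q)=\langle\mathcal A_{\mathcal Q},\ p^*\mathbf D^{\rm b}(S)\otimes\mathcal O_{\mathcal Q}(1),\ p^*\mathbf D^{\rm b}(S)\otimes\mathcal O_{\mathcal Q}(2)\rangle ,$$
and $\mathcal A_{\mathcal Q}$ is the residual category of $p$. Since $\operatorname{Hom}(p^*M(j),G)=\operatorname{Hom}(M,p_*(G(-j)))$, this means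
$$\mathcal A_{\mathcal Q}=\{G\in\mathbf D^{\rm b}(\mathcal Q):\ p_*(G(-1))=0=p_*(G(-2))\}.\tag{1}$$
The left adjoint of the inclusion $\mathcal A_{\mathcal Q}\subset\mathbf D^{\rm b}(\mathcal Q)$ removes the two other components one after the other: it sends $G$ to $G_2$, where
$$G_1=\operatorname{cone}\big(p^*p_*(G(-2))(2)\to G\big),\qquad G_2=\operatorname{cone}\big(p^*p_*(G_1(-1))(1)\to G_1\big).\tag{2}$$
By flat base change this projection commutes with flat base change on $S$.

Here is the smallest example. On $Q=\mathbb P^1\times\mathbb P^1$ start from $\langle\mathcal O,\mathcal O(1,0),\mathcal O(0,1),\mathcal O(1,1)\rangle$ and move the first object to the right end by Serre duality, where it becomes $\mathcal O\otimes\omega^{-1}=\mathcal O(2,2)$. This gives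
$$\mathbf D^{\rm b}(Q)=\langle\mathcal O(1,0),\mathcal O(0,1),\mathcal O(1,1),\mathcal O(2,2)\rangle,\qquad \mathcal A_Q=\langle\mathcal O(1,0),\mathcal O(0,1)\rangle.\tag{3}$$
The two objects are completely orthogonal, because $H^*(\mathcal O(-1,1))=H^*(\mathcal O(1,-1))=0$. So $\mathcal A_Q$ is the derived category of two points, one for each ruling.

**Definition (twisted scheme).** An Azumaya algebra $\mathscr A$ on a scheme $Y$ is a sheaf of $\mathcal O_Y$-algebras, locally free of finite rank, that is a matrix algebra étale locally; its center is $\mathcal O_Y$ and its fibers $\mathscr A\otimes\kappa(y)$ are central simple. A twisted scheme $(Y,\alpha)$ is a noetherian scheme $Y$, not assumed separated or of finite type, with a class $\alpha\in\operatorname{Br}(Y)$ represented by an Azumaya algebra $\mathscr A$, and $\mathbf D^{\rm b}(Y,\alpha)=\mathbf D^{\rm b}(\operatorname{Coh}(Y,\mathscr A))$. The sign $\cong$ between categories means an exact equivalence of triangulated categories; no linearity over $S$ or over $\Bbbk$ is assumed.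

For a closed point $y$, let $T_y$ be the simple $\mathscr A\otimes\kappa(y)$-module. If $\mathscr A\otimes\kappa(y)\cong M_n(\Delta)$ with $\Delta$ a division algebra, then $T_y=\Delta^n$ and $\operatorname{End}(T_y)\cong\Delta^{op}$. So $\operatorname{End}(T_y)$ is a division algebra with center $\kappa(y)$, and its opposite has Brauer class $\alpha(y)$. Example: if $D$ is a quaternion division algebra over a field $F$, every object of $\mathbf D^{\rm b}(\operatorname{Spec}F,[D])$ is a sum of shifts of $T=D$, and $\operatorname{End}(T)=D^{op}\cong D$.

**Definition (smooth section, hyperbolic reduction).** A section of $p$ is an isotropic line subbundle $L\subset E$. It is smooth if its point lies in the smooth locus of every fiber, equivalently if $E\to L^\vee\otimes\mathcal L$, $x\mapsto b_q(\cdot,x)|_L$, is surjective everywhere. Its kernel $L^\perp\supset L$ then has rank $3$, $q$ induces $\bar q\colon\operatorname{Sym}^2(L^\perp/L)\to\mathcal L$, and the hyperbolic reduction is $\bar{\mathcal Q}=\{\bar q=0\}\subset\mathbb P_S(L^\perp/L)$.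

We are given three known results.

* (i) If $p$ has simple degeneration, $\mathcal A_{\mathcal Q}$ is equivalent to a twisted derived category of the double cover $\widetilde S\to S$ ramified along $S_1$.
* (ii) If $p$ has a smooth section and $S_2\ne S$, then $\mathcal A_{\mathcal Q}\cong\mathbf D^{\rm b}(\bar{\mathcal Q})$.
* (iii) If $\Bbbk$ is algebraically closed of characteristic $0$, $\mathcal Q$ is smooth and $S$ is a smooth surface, then $\mathcal A_{\mathcal Q}\cong\mathbf D^{\rm b}(S^+,\mathcal A^+)$ for a scheme $S^+$ with an Azumaya algebra $\mathcal A^+$.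

Now test the guess where fibers of corank $2$ do occur. Take $u^2-v^2+az^2+2bzw+cw^2$ over $\operatorname{Spec}\Bbbk[a,b,c]$, with $S_2=\{0\}$. The vector $\ell=(1,1,0,0)$ is isotropic and $b_q(\ell,(u,v,z,w))=2(u-v)$, so it is a smooth section. Here $L^\perp=\{u=v\}$, the quotient $L^\perp/L$ has coordinates $z,w$, and
$$\bar{\mathcal Q}=\{az^2+2bzw+cw^2=0\}\subset\mathbb P^1\times S .$$
By (ii) this scheme, two points over a general $s$ and a whole $\mathbb P^1$ over $0$, has derived category $\mathcal A_{\mathcal Q}$. The same section for $\langle1,-1,t,-t\rangle$ gives $\bar{\mathcal Q}=\{t(z^2-w^2)=0\}\subset\mathbb P^1\times\operatorname{Spec}\Bbbk[t]$, two copies of the line joined by a $\mathbb P^1$ over $t=0$. In both cases the guess is right. It is also right for curves over algebraically closed fields (Theorem 3 below). Nevertheless it is wrong in general.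

## 2. Two counterexamples and a theorem for curves

The assertion to be decided is: *if $S_2\ne S$ and $S_3=\emptyset$, then $\mathcal A_{\mathcal Q}\cong\mathbf D^{\rm b}(Y,\alpha_Y)$ for some twisted scheme $(Y,\alpha_Y)$.* It is false over every field $\Bbbk$ of characteristic $\ne2$.

**Theorem 1.** Let $S=\operatorname{Spec}\Bbbk[x,x^{-1},t]$ and $\mathcal Q=\{u^2-xv^2+tz^2-xtw^2=0\}\subset\mathbb P^3_S$. Then $S_2=\{t=0\}\ne S$ and $S_3=\emptyset$, but $\mathcal A_{\mathcal Q}\not\cong\mathbf D^{\rm b}(Y,\alpha)$ for every twisted scheme $(Y,\alpha)$.

**Theorem 2.** Let $S=\operatorname{Spec}\Bbbk[a,b,c,(1+b)^{-1}]$ and $\mathcal Q=\{u^2-(1+b)v^2+az^2+2bzw+cw^2=0\}\subset\mathbb P^3_S$. Then $S$ and $\mathcal Q$ are smooth over $\Bbbk$, $S_2$ is the single point $o=(0,0,0)$, $S_3=\emptyset$, but $\mathcal A_{\mathcal Q}\not\cong\mathbf D^{\rm b}(Y,\alpha)$ for every twisted scheme $(Y,\alpha)$.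

In both examples $u^2$ has coefficient $1$, so the form is nonzero on every fiber and $\mathcal Q\to S$ is flat. Both may be multiplied by $\mathbb A^n$ (Section 11). So there are counterexamples in every dimension $\ge2$, and with $\mathcal Q$ and $S$ smooth in every dimension $\ge3$.

**Theorem 3.** If $\Bbbk=\bar\Bbbk$, $\operatorname{char}\Bbbk\ne2$, $S$ is a smooth connected curve, $S_2\ne S$ and $S_3=\emptyset$, then $p$ has a smooth section. Hence by (ii) $\mathcal A_{\mathcal Q}\cong\mathbf D^{\rm b}(\bar{\mathcal Q})$, and the assertion holds with $\alpha_Y=0$.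

So over algebraically closed $\Bbbk$ and smooth $S$, the assertion holds for $\dim S=1$ and fails in every dimension $\ge2$. If moreover $\mathcal Q$ is smooth and $\operatorname{char}\Bbbk=0$, it holds for $\dim S=2$ by (iii) and for $\dim S=1$ by Theorem 3, and it fails in every dimension $\ge3$. In this sense the bounds $2$ and $3$ are optimal.

## 3. Smooth sections over curves

We prove Theorem 3 first; it completes the evidence for the guess. Let $F=\Bbbk(S)$; for a closed point $s$ let $\hat{\mathcal O}_s$ be the completed local ring, $\varpi$ a uniformizer, $F_s=\operatorname{Frac}\hat{\mathcal O}_s$. We trivialize $\mathcal L$ locally when needed.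

**Step 1 (sections through prescribed smooth points).** The purpose is to steer a section away from the singular points of finitely many fibers. *Let $E$ be a bundle of rank $3$ or $4$ on $S$ with an $\mathcal L$-valued form $q$ nondegenerate over $F$, let $\Delta\subset S$ be a finite set of closed points, and for $s\in\Delta$ let $\bar P_s$ be a smooth $\Bbbk$-point of the fiber of $\{q=0\}$ over $s$. Then $\{q=0\}\to S$ has a section through $\bar P_s$ for all $s\in\Delta$.*

By Tsen's theorem there is an isotropic $0\ne e\in E_F$.

Fix $s\in\Delta$ and a vector $\bar m$ representing $\bar P_s$. First we lift $\bar m$ to an isotropic vector over $\hat{\mathcal O}_s$. Take any lift $m_1$. Since $\bar P_s$ is a smooth point, there is $n'$ with $b_q(m_1,n')$ a unit. By Hensel's lemma the equation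
$$q(m_1+\lambda n')=q(m_1)+\lambda\, b_q(m_1,n')+\lambda^2q(n')=0$$
has a solution $\lambda\in\varpi\hat{\mathcal O}_s$, since $q(m_1)\in\varpi\hat{\mathcal O}_s$. Put $m_0=m_1+\lambda n'$.

Next we find an isotropic lift $m_s$ with $b_q(e,m_s)\neq0$. Rescale $n'$ so that $b_q(m_0,n')=1$ and put $n=n'-q(n')m_0$. Then $b_q(m_0,n)=1$ and $q(n)=q(n')-q(n')=0$. Hence $E_{\hat{\mathcal O}_s}=\langle m_0,n\rangle\perp E''$, where $E''$ has rank $1$ or $2$ and is nondegenerate over $F_s$. For $w\in\varpi E''$ the vector
$$m(w)=m_0+w-q(w)n$$
satisfies $q(m(w))=q(w)-q(w)b_q(m_0,n)=0$ and reduces to $\bar m$. Suppose $b_q(e,m(w))=0$ for all $w\in\varpi E''$. Taking $w=0$ gives $b_q(e,m_0)=0$. Replacing $w$ by $\lambda w$ with $\lambda\in\hat{\mathcal O}_s$ gives $\lambda b_q(e,w)-\lambda^2q(w)b_q(e,n)=0$ for all $\lambda$, so $b_q(e,w)=0$ and $q(w)b_q(e,n)=0$ for all $w$. Some $w$ has $q(w)\ne0$, so $b_q(e,n)=0$. Then $e$ is orthogonal to $m_0$, $n$ and $E''$, so $e=0$, a contradiction. Thus some $m_s=m(w)$ has $b_q(e,m_s)\ne0$.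

Now we globalize. For $m\in E_F$ put $\theta(m)=q(m)e-b_q(e,m)m$. As $q(e)=0$,
$$q(\theta(m))=-q(m)b_q(e,m)^2+b_q(e,m)^2q(m)=0,\qquad \theta(m_s)=-b_q(e,m_s)m_s .$$
By weak approximation choose $m\in E_F$ close to $m_s$ in $E_{F_s}$ for every $s\in\Delta$. Then $-\theta(m)/b_q(e,m_s)$ is close to $m_s$; once they agree modulo $\varpi$, it is a primitive integral vector reducing to $\bar m$. So $[\theta(m)]$ is an $F$-point of $\{q=0\}$ reducing to $\bar P_s$ for all $s\in\Delta$. It extends to a section over $S$, because $S$ is a regular curve and $\{q=0\}\to S$ is proper.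

**Step 2 (the case $S_1\ne S$).** Here the generic fiber is smooth, and Step 1 applies directly. $S_1$ is finite. As all coranks are $\le2$ and $\Bbbk=\bar\Bbbk$, each fiber over $S_1$ is a cone over a smooth conic or two distinct planes, so it has a smooth $\Bbbk$-point. Apply Step 1 with $\Delta=S_1$; over $S\setminus S_1$ the fibers are smooth, so the section is smooth.

**Step 3 (the case $S_1=S$: reduction to a conic bundle).** Now $q$ is degenerate everywhere, and we divide by its radical. Since $S_2\ne S$, the generic corank is $1$. The kernel $N$ of $E\to E^\vee\otimes\mathcal L$ is a line subbundle, since $E/N$ embeds in a torsion-free sheaf. For local sections $n$ of $N$ we have $b_q(n,\cdot)=0$ and $q(n)=\tfrac12b_q(n,n)=0$, so $q$ descends to a form $q'$ on $E'=E/N$ of rank $3$, nondegenerate over $F$. The corank of $q$ at a point is one more than that of $q'$. So $q'$ has corank $\le1$, and corank $1$ exactly over the finite set $S_2$, where the fibers of $\{q'=0\}$ are pairs of distinct lines and have smooth $\Bbbk$-points. By Step 1 with $\Delta=S_2$ there is a smooth section $L_0\subset E'$ of the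 conic bundle.

**Step 4 (lifting from $E'$ to $E$).** The purpose is to lift a smooth section $L_1\subset E'$ of the conic bundle to $E$. If the inclusion lifts to $L_1\to E$, the lift is an isotropic line subbundle, and $E\to E'\to L_1^\vee\otimes\mathcal L$ is surjective, so it is a smooth section of $p$. From $0\to N\to E\to E'\to0$, the obstruction lies in $H^1(S,N\otimes L_1^\vee)$. If $S$ is affine this vanishes and we take $L_1=L_0$.

Let $S$ be projective of genus $g$. We make $\deg L_1$ very negative. Pick distinct points $t_0,\dots,t_n\in S\setminus S_2$ and, by Step 1 with $\Delta=S_2\cup\{t_0,\dots,t_n\}$, a section $L_1$ of the conic bundle through smooth points over $S_2$, equal to $L_0$ at $t_1,\dots,t_n$ and different from $L_0$ at $t_0$. It is a smooth section. The pairing $b_{q'}\colon L_0\otimes L_1\to\mathcal L$ is nonzero: generically $L_0\ne L_1$, and two distinct isotropic lines in a nondegenerate ternary space are not orthogonal, since otherwise they would span a totally isotropic plane. It vanishes at $t_1,\dots,t_n$, because $b_{q'}(x,x)=2q'(x)=0$ on $L_0$. Therefore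
$$\deg L_1\le\deg\mathcal L-\deg L_0-n .$$
For $n\gg0$ we get $\deg(N\otimes L_1^\vee)>2g-2$, so $H^1(S,N\otimes L_1^\vee)=0$ and $L_1$ lifts. This proves Theorem 3. $\square$

## 4. Descending a hyperbolic reduction, and a ramified quaternion algebra

Without a section, a sensible plan is this. Over $S\setminus S_2$ use (i). Near $S_2$, pass to an étale cover on which a smooth section exists, take the hyperbolic reduction there, and descend, paying with a Brauer class. Try it on Theorem 1, where the form is $\langle1,-x,t,-xt\rangle$. After adjoining $\sqrt x$, the vector $(\sqrt x,1,0,0)$ spans a smooth section and the hyperbolic reduction is $t(z^2-xw^2)=0$: two copies $z=\pm\sqrt x\,w$ of the base, joined by a $\mathbb P^1$-bundle over $t=0$. To descend, each copy must carry a Brauer class near $t=0$.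

Recall that $(a,b)$ is the quaternion algebra with $i^2=a$, $j^2=b$, $ij=-ji$; its reduced norm is $\langle1,-a,-b,ab\rangle$; classes satisfy $(a,b)+(a,c)=(a,bc)$; $(a,b)$ splits over $F$ (with $a$ not a square) if and only if $b$ is a norm from $F(\sqrt a)$; and every Brauer class split by $F(\sqrt a)$ is some $(a,c)$. So over $F=\Bbbk(x,t)$ our form $\langle1,-x,-(-t),x(-t)\rangle$ is the reduced norm of $D=(x,-t)$. Lemma 3(b) below will show that the residual category over $F$ consists of two copies of the twisted point $(\operatorname{Spec}F,[D])$. The plan stops exactly here: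

**Lemma 0.** Let $R$ be the localization of $\Bbbk[x^{\pm1},t]$ at $(t)$, a discrete valuation ring with fraction field $F$ and residue field $k=\Bbbk(x)$. Then $[D]$ is not in the image of $\operatorname{Br}(R)\to\operatorname{Br}(F)$. In particular $D$ is a division algebra.

*Proof.* Suppose $[D]$ comes from $\operatorname{Br}(R)$. The completion of $R$ is $k[[t]]$, and $\operatorname{Br}(k[[t]])=\operatorname{Br}(k)$, so over $k((t))$ the class $[D]$ is the pullback of some $\beta\in\operatorname{Br}(k)$. The element $x$ is not a square in $k$; let $k'=k(\sqrt x)$. Over $k'((t))$ the algebra $D$ splits. Since $\operatorname{Br}(k')=\operatorname{Br}(k'[[t]])\to\operatorname{Br}(k'((t)))$ is injective, $\beta$ is split by $k'$, so $\beta=(x,c)$ with $c\in k^*$. Then $(x,-tc)=(x,-t)+(x,c)=2\beta=0$ over $k((t))$, so $-tc$ is a norm from the unramified quadratic extension $k'((t))$. Such norms have even $t$-valuation, whereas $-tc$ has valuation $1$. This is a contradiction. Since $0$ is in the image of $\operatorname{Br}(R)$, $[D]\ne0$, so the quaternion algebra $D$ is a division algebra. $\square$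

This kills one construction, not all of them. An abstract equivalence $\mathbf D^{\rm b}(Y,\alpha)\cong\mathcal A_{\mathcal Q}$ comes with no map $Y\to S$, and $Y$ may be non-reduced, non-separated, of any dimension. The idea is to let the category produce the map. The ring $R=\mathcal O(S)$ acts on $\mathcal A_{\mathcal Q}$ by natural endomorphisms, and the center of modules over an Azumaya algebra is the structure sheaf, so $R$ acts through functions on $Y$. After that, we look at closed points of the generic fiber of $Y$ and at what they specialize to. Finite generation of Homs over $R$ forces them to specialize, and the Brauer class has to follow.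

## 5. The map to the base produced by the category

Let $S=\operatorname{Spec}R$ be affine and let $\Phi\colon\mathbf D^{\rm b}(Y,\alpha)\to\mathcal A_{\mathcal Q}$ be an exact equivalence. We use that Homs in $\mathbf D^{\rm b}(\operatorname{Coh}(Y,\mathscr A))$ may be computed in the derived category of quasi-coherent, or of all, $\mathscr A$-modules ($Y$ is noetherian).

**Lemma 1.** (a) There is a morphism $g\colon Y\to\operatorname{Spec}R$ such that for $r\in R$ and every $M\in\operatorname{Coh}(Y,\mathscr A)$, $\Phi^{-1}(r\cdot\mathrm{id}_{\Phi M})$ is multiplication by $g^*r$. So for sheaves $M,N$ the two $R$-module structures on $\operatorname{Hom}(M,N[i])$, through $\Phi$ and through $g$, agree, and these modules are finitely generated over $R$.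

(b) For $M\in\mathbf D^{\rm b}(Y,\alpha)$ and $r\in R$: $r$ is nilpotent on $\Phi M$ if and only if $g^*r$ is nilpotent on $M$.

*Proof.* (a) Put $\zeta_r(M)=\Phi^{-1}(r\,\mathrm{id}_{\Phi M})$. This is a natural endomorphism of the identity functor and commutes with shifts. Restrict it to $\operatorname{Coh}(Y,\mathscr A)$. For $V\subset Y$ affine open, $\operatorname{Coh}(V,\mathscr A)$ is the Serre quotient of $\operatorname{Coh}(Y,\mathscr A)$ by the sheaves supported off $V$ (Gabriel), so $\zeta_r$ induces a natural endomorphism of the identity of the category of finitely generated $\mathscr A(V)$-modules. The ring of such endomorphisms is the center of $\mathscr A(V)$, which is $\mathcal O(V)$. So $\zeta_r(M)|_V$ is multiplication by some $z_{r,V}\in\mathcal O(V)$. The $z_{r,V}$ are compatible with restriction and additive and multiplicative in $r$. They define a ring homomorphism $R\to\Gamma(Y,\mathcal O_Y)$, that is, a morphism $g$. Morphisms of sheaves are determined locally, so $\zeta_r(M)=g^*r$. The two module structures agree because $r$ acts on $\operatorname{Hom}(M,N[i])$ through $\Phi$ by composition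 with $\zeta_r(M)$. Homs in $\mathbf D^{\rm b}(\mathcal Q)$ are finitely generated over $R$ because $\mathcal Q$ is projective over the noetherian ring $R$.

(b) On complexes $\zeta_r$ and $g^*r$ could differ. Put $\delta=\zeta_r-g^*r$; it is natural, commutes with shifts and vanishes on shifts of sheaves. Claim: if $M$ has $n$ nonzero cohomology sheaves, then $\delta_M^n=0$. For $n\le1$ this is clear. In general let $H$ be the top cohomology sheaf, in degree $i$, with truncation triangle $\tau M\xrightarrow{\iota}M\xrightarrow{\pi}H[-i]$. Then $\pi\delta_M=\delta_{H[-i]}\pi=0$, so $\delta_M=\iota u$ for some $u\colon M\to\tau M$. By induction $\delta_M^{n-1}\iota=\iota\,\delta_{\tau M}^{n-1}=0$, hence $\delta_M^n=\delta_M^{n-1}\iota u=0$. So $\zeta_r(M)$ and $g^*r$ commute (naturality) and differ by a nilpotent; one is nilpotent if and only if the other is. $\square$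

The next statement lets us localize on the base.

**Fact.** Let $\mathcal T$ be an $R$-linear triangulated category, $\Sigma\subset R$ multiplicative, and $\mathcal N_\Sigma\subset\mathcal T$ the full subcategory of objects killed by some $r\in\Sigma$ (equivalently, on which some $r\in\Sigma$ is nilpotent). Then $\mathcal N_\Sigma$ is thick and $\operatorname{Hom}_{\mathcal T/\mathcal N_\Sigma}=\Sigma^{-1}\operatorname{Hom}_{\mathcal T}$.

*Proof.* Let $A\to B\to C\to A[1]$ be a triangle with $r$ killing $A$ and $s$ killing $C$. The composite of $s\,\mathrm{id}_B$ with $B\to C$ is zero, so $s\,\mathrm{id}_B$ factors through $A\to B$, and $rs\,\mathrm{id}_B=0$. Shifts and summands are clear, so $\mathcal N_\Sigma$ is thick.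

Let $C=\operatorname{cone}(r\colon M\to M)$ with $r\in\Sigma$. The composite of $r\,\mathrm{id}_C$ with $C\to M[1]$ is $0$, so $r\,\mathrm{id}_C$ factors through $M\to C$; and $r\cdot(M\to C)=0$. Hence $r^2\,\mathrm{id}_C=0$ and $C\in\mathcal N_\Sigma$. So $\Sigma$ acts invertibly on $\mathcal T/\mathcal N_\Sigma$, and we get a map $\Sigma^{-1}\operatorname{Hom}(M,N)\to\operatorname{Hom}_{\mathcal T/\mathcal N_\Sigma}(M,N)$. A morphism in the quotient is $fs^{-1}$ with $f\colon M'\to N$ and $s\colon M'\to M$ whose cone is killed by some $r\in\Sigma$. Then $r\,\mathrm{id}_M$ becomes zero in the cone, so $r\,\mathrm{id}_M=su$ for some $u\colon M\to M'$. Thus $fs^{-1}=r^{-1}fu$, which gives surjectivity. If $f\colon M\to N$ becomes zero, then $fs=0$ for such an $s$, and $rf=fsu=0$, which gives injectivity. $\square$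

**Lemma 2.** Let $\Sigma\subset R$ be multiplicative and $Y_\Sigma=Y\times_S\operatorname{Spec}\Sigma^{-1}R$, the fiber product over $g$. Then $\Phi$ induces an exact equivalence $\Phi_\Sigma\colon\mathbf D^{\rm b}(Y_\Sigma,\alpha)\cong\mathcal A_{\mathcal Q_\Sigma}$, and the morphism of Lemma 1(a) for $\Phi_\Sigma$ is the base change of $g$.

*Proof.* Let $f\colon Y_\Sigma\to Y$; it is affine and flat, $f_*f^*N=\Sigma^{-1}N$, and $f^*f_*M'=M'$. Let $R$ act on $\mathbf D^{\rm b}(Y,\alpha)$ through $g^*$.

*Homs.* For $M,N\in\mathbf D^{\rm b}(Y,\alpha)$,
$$\operatorname{Hom}(f^*M,f^*N)=\operatorname{Hom}(M,\Sigma^{-1}N)=\Sigma^{-1}\operatorname{Hom}(M,N).$$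
Indeed, locally $M$ has a bounded above resolution by finite free $\mathscr A$-modules and $N$ is bounded, so $\mathcal{RH}om_{\mathscr A}(M,-)$ commutes with localization, and so does hypercohomology on a noetherian space.

*Essential surjectivity of $f^*$.* Let $M'^\bullet$ be a bounded complex of coherent $\mathscr A$-modules on $Y_\Sigma$. Each $f_*M'^i$ is the union of its coherent $\mathscr A$-submodules. Their pullbacks exhaust the coherent module $M'^i$, so some coherent $N^i\subset f_*M'^i$ has $f^*N^i=M'^i$. Enlarging $N^{i+1}$ by $d(N^i)$, inductively from the lowest degree, we get a complex $N^\bullet$ with $f^*N^\bullet=M'^\bullet$.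

By the Hom formula, $f^*M=0$ if and only if some $r\in\Sigma$ kills $\mathrm{id}_M$, that is, $M\in\mathcal N_\Sigma$. With the Fact, $\mathbf D^{\rm b}(Y_\Sigma,\alpha)=\mathbf D^{\rm b}(Y,\alpha)/\mathcal N_\Sigma$. In the same way $\mathbf D^{\rm b}(\mathcal Q_\Sigma)=\mathbf D^{\rm b}(\mathcal Q)/\mathcal N_\Sigma$, with Homs $\Sigma^{-1}\operatorname{Hom}$. So $\mathcal A_{\mathcal Q}/\mathcal N_\Sigma$ (Homs again $\Sigma^{-1}\operatorname{Hom}$) is a full subcategory of $\mathbf D^{\rm b}(\mathcal Q_\Sigma)$, contained in $\mathcal A_{\mathcal Q_\Sigma}$ by flat base change. It is all of it: given $G'\in\mathcal A_{\mathcal Q_\Sigma}$, extend it to $G\in\mathbf D^{\rm b}(\mathcal Q)$ and apply the projection (2). Since (2) commutes with flat base change, the result restricts to the projection of $G'$, which is $G'$.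

By Lemma 1(b), $\Phi$ matches the two subcategories $\mathcal N_\Sigma$, which gives $\Phi_\Sigma$. The last claim follows from Lemma 1(a): every coherent $\mathscr A$-module on $Y_\Sigma$ extends to one on $Y$, where $r\in R$ acts through $g^*r$. $\square$

## 6. Smooth quadric surfaces over a field that is not closed

To read off the generic fiber of $Y$ we need $\mathcal A_Q$ over a field. The example (3) is the split case; now we descend it.

**Lemma 3.** Let $\kappa$ be a field, $\operatorname{char}\kappa\ne2$, and $Q=\{q=0\}\subset\mathbb P^3_\kappa$ a smooth quadric surface with $\det q=\delta$.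

(a) If $\delta\notin\kappa^{*2}$, every object of $\mathcal A_Q$ is a finite sum of shifts of one object $E$; $\operatorname{Hom}(E,E[m])=0$ for $m\ne0$; and $\operatorname{End}(E)$ is a division algebra with center isomorphic to $\kappa(\sqrt\delta)$ over $\kappa$.

(b) If $q=\mathrm{Nrd}_D$ for a quaternion division algebra $D$, every object of $\mathcal A_Q$ is a finite sum of shifts of two objects $E_1,E_2$ with $\operatorname{Hom}(E_i,E_j[m])=0$ unless $i=j$ and $m=0$, and $\operatorname{End}(E_i)\cong D$ as $\kappa$-algebras.

*Proof.* **Step 1 (a descended generator suffices).** Let $\kappa'/\kappa$ be a finite Galois extension splitting $Q$ (diagonalize and adjoin square roots), and suppose $W$ is a vector bundle on $Q$ with $W_{\kappa'}\cong\mathcal O(1,0)^m\oplus\mathcal O(0,1)^m$, $m>0$. Put $\Lambda=\operatorname{End}(W)$. By (3), $W\in\mathcal A_Q$ and $\operatorname{Ext}^{\ne0}(W,W)=0$, since both may be checked over $\kappa'$. Also $\Lambda_{\kappa'}\cong M_m(\kappa')^2$, so $\Lambda$ is semisimple. For $M\in\mathcal A_Q$ put $H^i=\operatorname{Hom}(W,M[i])$, a finitely generated right $\Lambda$-module,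 zero for almost all $i$. It is projective, so $H^i\otimes_\Lambda W$ is a summand of some $W^n$, and the identity of $H^i$ corresponds to an evaluation morphism $H^i\otimes_\Lambda W\to M[i]$. We claim that
$$\bigoplus_iH^i\otimes_\Lambda W[-i]\longrightarrow M$$
is an isomorphism. This may be checked over $\kappa'$. There $M_{\kappa'}$ is a sum of shifts of $\mathcal O(1,0)$ and $\mathcal O(0,1)$, which are summands of $W_{\kappa'}$, and for $W_{\kappa'}$ itself the map is the isomorphism $\operatorname{End}(W_{\kappa'})\otimes W_{\kappa'}\to W_{\kappa'}$, with the tensor product over $\operatorname{End}(W_{\kappa'})$. Hence every object of $\mathcal A_Q$ is a finite sum of shifts of objects $N\otimes_\Lambda W$ with $N$ a simple right $\Lambda$-module, and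
$$\mathrm{RHom}(N\otimes_\Lambda W,N'\otimes_\Lambda W)=\operatorname{Hom}_\Lambda(N,N').$$

**Step 2 (part (a): the rulings are exchanged by conjugating $\sqrt\delta$).** This step identifies the center. Let $h=x_1x_4-x_2x_3$, of determinant $1/16$, and write $q(x)=h(\mathsf gx)$ with $\mathsf g\in GL_4(\kappa')$ (enlarge $\kappa'$ if needed). Then $\delta=(\det\mathsf g)^2/16$, so we may take $\sqrt\delta=\det(\mathsf g)/4$. The rulings of $\{h=0\}$ are defined over the prime field, and an isometry of $h$ preserves each of them if its determinant is $1$ and exchanges them if it is $-1$. For $\gamma$ in the Galois group, the conjugate of the ruling $\mathsf g^{-1}(\mathcal R)$ is $\gamma(\mathsf g)^{-1}(\mathcal R)=\mathsf g^{-1}\big(\mathsf g\gamma(\mathsf g)^{-1}\big)(\mathcal R)$, and $\mathsf g\gamma(\mathsf g)^{-1}$ is an isometry of $h$ with determinant $\sqrt\delta/\gamma(\sqrt\delta)$. So $\gamma$ exchanges the rulings if and only if $\gamma(\sqrt\delta)=-\sqrt\delta$.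

Let $W$ be the pushforward of $\mathcal O(1,0)$ along $Q_{\kappa'}\to Q$. Then $W_{\kappa'}=\bigoplus_\gamma\gamma^*\mathcal O(1,0)$, and as $\delta$ is not a square, both line bundles occur equally often. The Galois group permutes the two primitive central idempotents of $\Lambda_{\kappa'}$ in the same way, through its action on $\sqrt\delta$. So the center of $\Lambda$ is $\kappa(\sqrt\delta)$, and $\Lambda$ is simple. Take $E=N\otimes_\Lambda W$ with $N$ the simple module; $\operatorname{End}(E)=\operatorname{End}_\Lambda(N)$ is a division algebra with center $\kappa(\sqrt\delta)$.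

**Step 3 (part (b): the two ideal bundles).** Here we write $W$ explicitly. Let $\xi\in D\otimes\mathcal O_Q(1)$ be the tautological element, and let $I,J\subset D\otimes\mathcal O_Q$ be the images of left, respectively right, multiplication by $\xi$ on $D\otimes\mathcal O_Q(-1)$. Over $\kappa'$ write $D_{\kappa'}=\operatorname{End}(V)=V\otimes V^*$ with $\dim V=2$. On $Q$ the element $\xi$ has rank one: $\xi=v\otimes w$ with $v\in V\otimes\mathcal O(1,0)$ and $w\in V^*\otimes\mathcal O(0,1)$ nowhere zero. Left multiplication sends $x$ to $v\otimes(w\circ x)$, and $x\mapsto w\circ x$ maps $D\otimes\mathcal O(-1,-1)$ onto $V^*\otimes\mathcal O(-1,0)$; so $I_{\kappa'}=\mathcal O(-1,0)\otimes V^*$. Likewise $J_{\kappa'}=V\otimes\mathcal O(0,-1)$. Thus $W=I(1)\oplus J(1)$ has $m=2$. The algebra $D$ acts on $I$ from the right and on $J$ from the left, faithfully because $D$ is simple, and $\operatorname{End}(I)$, $\operatorname{End}(J)$ have dimension $4$ over $\kappa$ by the computation over $\kappa'$. So $\operatorname{End}(I)\cong D^{op}\cong D$ and $\operatorname{End}(J)\cong D$, hence $\Lambda\cong D\times D$, with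 simple modules giving $E_1=I(1)$ and $E_2=J(1)$. $\square$

## 7. Specialization over a discrete valuation ring: proof of Theorem 1

The diagonal form $\langle1,-x,t,-xt\rangle$ has invertible entries where $t\ne0$, and rank exactly $2$ where $t=0$. So $S_1=S_2=\{t=0\}\ne S$ and $S_3=\emptyset$. Keep $F$, $D=(x,-t)$ and the discrete valuation ring $R$ of Lemma 0. Suppose $\mathbf D^{\rm b}(Y_0,\alpha)\cong\mathcal A_{\mathcal Q}$.

**Step 1 (identify a point of the generic fiber).** By Lemma 2 we get $\mathbf D^{\rm b}(Y,\alpha)\cong\mathcal A_{\mathcal Q_R}$ with $Y=Y_0\times_S\operatorname{Spec}R$, and $\mathbf D^{\rm b}(Y_F,\alpha)\cong\mathcal A_{\mathcal Q_F}$. By Lemma 3(b) the latter is nonzero, so $Y_F\ne\emptyset$; choose a closed point $y\in Y_F$. The ring $\operatorname{End}(T_y)$ is a division algebra, so $T_y$ is indecomposable and corresponds to a shift of some $E_i$. Hence $\operatorname{End}(T_y)\cong D$, compatibly with the $F$-structures by Lemma 1(a). Comparing centers, $\kappa(y)=F$, and $\alpha(y)=[D^{op}]=[D]$.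

**Step 2 (the point $y$ is not closed in $Y$).** This is where finite generation over the base enters. If $y$ were closed in $Y$, then $T_y\in\mathbf D^{\rm b}(Y,\alpha)$ and $\operatorname{End}(T_y)$ would be a finitely generated $R$-module by Lemma 1(a). But it is a nonzero $F$-vector space, on which $t$ acts surjectively; by Nakayama's lemma it is not finitely generated over $R$.

**Step 3 (the specialization is $\operatorname{Spec}R$ itself).** Now we find a ring over which $[D]$ would extend. Let $Z=\overline{\{y\}}\subset Y$, reduced. By Step 2 there is $z\in Z$ with $z\ne y$. As $y$ is closed in $Y_F$, $z$ lies over the closed point of $\operatorname{Spec}R$. So $R\subset\mathcal O_{Z,z}\subset\kappa(y)=F$ with $R\to\mathcal O_{Z,z}$ local; in particular $t$ is not invertible in $\mathcal O_{Z,z}$, and $\mathcal O_{Z,z}\ne F$. A discrete valuation ring is a maximal proper subring of its fraction field, so $\mathcal O_{Z,z}=R$. The pullback of $\alpha$ to $\operatorname{Spec}\mathcal O_{Z,z}=\operatorname{Spec}R$ is a class in $\operatorname{Br}(R)$ that restricts to $\alpha(y)=[D]$. This contradicts Lemma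 0 and proves Theorem 1. $\square$

In this example $\mathcal Q$ is singular: at $t=u=v=0$, $z^2=xw^2$ all partial derivatives vanish. Smooth total spaces need a different obstruction.

## 8. Conjugate small resolutions and a factorial double cover

For Theorem 2 put $R=\Bbbk[a,b,c,(1+b)^{-1}]$ and $F=\operatorname{Frac}R$. The corank of a fiber is that of $\begin{pmatrix}a&b\\b&c\end{pmatrix}$, and
$$\delta=\det q=(1+b)(b^2-ac).$$
So $S_1=\{b^2=ac\}$, $S_2=\{o\}$, $S_3=\emptyset$. $\mathcal Q$ is smooth: the partial derivatives in $a,c,u,v$ are $z^2,\ w^2,\ 2u,\ -2(1+b)v$, with no common zero on $\mathbb P^3_S$.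

Why the factor $1+b$? Try the plan of Section 4 again. Over $R'=R[\tau]/(\tau^2-(1+b))$ the vector $(\tau,1,0,0)$ spans a smooth section, and the hyperbolic reduction is $az^2+2bzw+cw^2=0$ in $\mathbb P^1_{R'}$. On the chart $w=1$, $X=z$, we can eliminate $c=-aX^2-2bX$, and the function $\sigma=\tau(aX+b)$ satisfies
$$\sigma^2=(1+b)\big(a(aX^2+2bX)+b^2\big)=(1+b)(b^2-ac)=\delta .$$
So the hyperbolic reduction maps to the double cover, with $X=(\tau^{-1}\sigma-b)/a$. To descend it from $R'$ to $R$ together with this map, the conjugation $\tau\mapsto-\tau$, which fixes $\sigma$, must act on it. It has to send $X$ to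
$$X^*=\frac{-\tau^{-1}\sigma-b}{a}=-X-\frac{2b}{a},\qquad [X^*:1]=[-aX-2b:a],$$
and this map does not extend across $a=b=0$: along $b=0$ it tends to $[-X:1]$, along $a=0$ to $[1:0]$. So the plan stops at the exceptional curve over $o$. (The other choice, $X\mapsto X$, descends the scheme to $\{az^2+2bzw+cw^2=0\}$ over $R$, but then $\sigma\mapsto-\sigma$ and the generic point has residue field $F(\sqrt{b^2-ac})$, whereas Lemma 3(a) asks for $F(\sqrt\delta)$.)

The argument of Section 7 does not detect this. Over $F(\sqrt\delta)$ the form becomes $\langle1,-(1+b),a,-(1+b)a\rangle$, by completing the square and using $b^2-ac=\sigma^2/(1+b)$. This is the norm form of $(1+b,-a)$. Let $B=R[\sigma]/(\sigma^2-\delta)$. We show in a moment that $a$ is prime in $B$. At the other height-one primes of $B$ both entries are units. At $(a)$ the residue of $1+b$ is $(\sigma/b)^2$, a square, so $1+b$ is a square in the completion and the algebra splits there. So the quaternion class does not ramify at any height-one prime, and the obstruction has to be geometric. It is the following.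

**The double cover is factorial but not regular.** $B$ is free over $R$ with basis $1,\sigma$. Solving for $c$ we get $B[1/a]\cong\Bbbk[a^{\pm1},b,(1+b)^{-1},\sigma]$, a UFD. As $a$ is a nonzerodivisor on $B$, $B$ is a domain. The ring
$$B/aB=\Bbbk[b,c,(1+b)^{-1}][\sigma]/\big(\sigma^2-(1+b)b^2\big)$$
is a domain, because $(1+b)b^2$ is not a square in $\Bbbk(b,c)$ and the polynomial is monic over a UFD. So $a$ is prime, and by Nagata's criterion $B$ is a UFD. Moreover $\delta$ is not a square in $F$: a square root would lie in the normal ring $R$, and then $(\sigma-\sqrt\delta)(\sigma+\sqrt\delta)=0$ in the domain $B$, although $1,\sigma$ is a basis. So $\tilde F:=\operatorname{Frac}B=F(\sqrt\delta)$.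

Let $R_o=R_{(a,b,c)}$ and $A=B\otimes_RR_o$. Since $B/(a,b,c)=\Bbbk[\sigma]/\sigma^2$, $A$ is local with maximal ideal $\mathfrak n=(a,b,c,\sigma)$, and $\mathfrak n$ is the only prime of $A$ over $\mathfrak m_o$. It is a UFD, and it is not regular, because $0\ne\sigma^2-(1+b)(b^2-ac)\in(a,b,c,\sigma)^2$ in the regular ring $\Bbbk[a,b,c,\sigma]_{(a,b,c,\sigma)}$.

The strategy is now: a hypothetical $Y$ must be regular of dimension $3$ with only small fibers over $o$; being small over a factorial ring, it must be $A$ locally, which is not regular.

## 9. Duality, $K_0$ over $o$, and a regularity criterion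

These three lemmas give, in turn, "regular of the right dimension", "small fiber over $o$", and the translation between Ext groups and local rings. For $s\in S$ let $R_s=\mathcal O_{S,s}$ with maximal ideal $\mathfrak m_s$, $d_s=\dim R_s$, $\mathcal A_s=\mathcal A_{\mathcal Q_{R_s}}$, and let $\mathcal T_s\subset\mathcal A_s$ be the objects supported over $s$, that is, those on which every element of $\mathfrak m_s$ is nilpotent. The bundle is that of Theorem 2.

**Lemma 4.** For $T,T'\in\mathcal T_s$, the modules $\operatorname{Hom}(T,T'[m])$ and $\operatorname{Hom}(T',T[d_s-m])$ have the same finite length over $R_s$.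

*Proof.* The point is that the relative Serre functor of $\mathcal A_s$ is trivial; on $\mathbb P^1\times\mathbb P^1$ this is visible in (3). Write $Q=\mathcal Q_{R_s}$, which is regular, so all objects are perfect; $i\colon Q\to\mathbb P=\mathbb P^3_{R_s}$; and $p^!\mathcal O=\mathcal O_Q(-2)[2]$.

**Step 1 (a vanishing).** We show that $T$ has no maps to $p^*M$ and $p^*M(-1)$. For $j\in\{0,1\}$ and $M\in\mathbf D^{\rm b}(R_s)$,
$$\mathrm{RHom}(T,p^*M(-j))=\mathrm{RHom}(T(j-2),p^!M)[-2]=\mathrm{RHom}_{R_s}(p_*(T(j-2)),M)[-2]=0$$
by (1). Also by (1), $p_*(T'(-1))=p_*(T'(-2))=0$. So in $\mathbf D^{\rm b}(\mathbb P)=\langle\mathcal O(-1),\mathcal O,\mathcal O(1),\mathcal O(2)\rangle\otimes\mathbf D^{\rm b}(R_s)$ the object $i_*T'$ lies in the part generated by $\mathcal O(-1),\mathcal O$. Hence $i^*i_*T'\in\langle p^*\mathbf D^{\rm b}(R_s)(-1),p^*\mathbf D^{\rm b}(R_s)\rangle$ and $\mathrm{RHom}(T,i^*i_*T')=0$.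

**Step 2 (the triangle of a divisor).** We need a triangle $i^*i_*T'\to T'\to T'(-2)[2]$. By base change along the flat projection $Q\times_{R_s}\mathbb P\to\mathbb P$, the functor $i^*i_*$ has kernel $K=(\mathrm{id}\times i)^*\mathcal O_{\Gamma_i}$ on $Q\times_{R_s}Q$, where $\Gamma_i\subset Q\times\mathbb P$ is the graph. $\Gamma_i$ is contained in the Cartier divisor $Q\times Q\in|\mathcal O_{\mathbb P}(2)|$, so the derived restriction $K$ has cohomology $\mathcal O_\Delta$ in degree $0$ and $\mathcal O_\Delta(-2)$ in degree $-1$. The truncation triangle $K\to\mathcal O_\Delta\to\mathcal O_\Delta(-2)[2]$ gives the claim.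

**Step 3 (duality).** Combine the two steps with Grothendieck duality:
$$\mathrm{RHom}(T,T')\cong\mathrm{RHom}(T,T'\otimes p^!\mathcal O)\cong\mathrm{RHom}_{R_s}(\mathrm{RHom}(T',T),R_s).$$
The complex $\mathrm{RHom}(T',T)$ is bounded with finite-length cohomology, as the objects are perfect and killed by a power of $\mathfrak m_s$. For finite-length $H$ over the regular ring $R_s$ only $\operatorname{Ext}^{d_s}_{R_s}(H,R_s)$ is nonzero, of the same length as $H$ (induct on the length, starting from the residue field). Hence $\operatorname{Hom}(T,T'[m])\cong\operatorname{Ext}^{d_s}_{R_s}(\operatorname{Hom}(T',T[d_s-m]),R_s)$. $\square$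

**Lemma 5.** $\mathcal T_o\ne0$ and $\operatorname{rank}K_0(\mathcal T_o)\le2$.

*Proof.* The plane $\Pi=\{u=v\}$ lies in the fiber $\mathcal Q_o=\{u^2=v^2\}$, and $H^*(\mathcal O_\Pi(-1))=H^*(\mathcal O_\Pi(-2))=0$ on $\Pi\cong\mathbb P^2$. So $0\ne\mathcal O_\Pi\in\mathcal T_o$. The projections of the semiorthogonal decomposition are $R_o$-linear, hence preserve supports, so
$$\mathbf D^{\rm b}_{\mathcal Q_o}(\mathcal Q_{R_o})=\langle\mathcal T_o,\ p^*\mathbf D^{\rm b}_o(R_o)(1),\ p^*\mathbf D^{\rm b}_o(R_o)(2)\rangle .$$
By dévissage $G_0(\mathcal Q_o)\cong K_0(\mathcal T_o)\oplus\mathbb Z^2$. Since $\mathcal Q_o=\mathbb P^2\sqcup\mathbb A^2$ (closed, open), the localization sequence shows that $G_0(\mathcal Q_o)$ is generated by $3+1=4$ elements. $\square$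

**Lemma 6.** Let $\mathcal O$ be a noetherian local ring, $\mathscr A$ an Azumaya algebra over it, $T$ the simple $\mathscr A$-module. If $\operatorname{Ext}^m_{\mathscr A}(T,T)=0$ for $m\gg0$, then $\mathcal O$ is regular of dimension $\max\{m:\operatorname{Ext}^m_{\mathscr A}(T,T)\ne0\}$.

*Proof.* We remove $\mathscr A$ by passing to the strict henselization $\mathcal O^{sh}$. It is noetherian and faithfully flat over $\mathcal O$, $\mathfrak m\mathcal O^{sh}$ is its maximal ideal with residue field $\kappa^s$, it has the same dimension, and it is regular if and only if $\mathcal O$ is. Over it $\mathscr A$ becomes a matrix algebra. Under Morita equivalence $T\otimes\mathcal O^{sh}=T\otimes_\kappa\kappa^s$ corresponds to $(\kappa^s)^j$ with $j>0$. So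
$$\operatorname{Ext}^m_{\mathscr A}(T,T)\otimes\mathcal O^{sh}\cong\operatorname{Ext}^m_{\mathcal O^{sh}}(\kappa^s,\kappa^s)^{j^2},$$
and the claim is Serre's criterion: $\dim\operatorname{Ext}^m(\kappa^s,\kappa^s)$ is the $m$-th Betti number of the minimal resolution of $\kappa^s$. $\square$

## 10. A small regular scheme over a factorial ring: proof of Theorem 2

Suppose $\Phi\colon\mathbf D^{\rm b}(Y,\alpha)\cong\mathcal A_{\mathcal Q}$, with $g\colon Y\to S$ from Lemma 1. For $s\in S$ let $Y_s=Y\times_S\operatorname{Spec}R_s$ and $\Phi_s\colon\mathbf D^{\rm b}(Y_s,\alpha)\cong\mathcal A_s$ from Lemma 2. The fiber $g^{-1}(s)$ is closed in $Y_s$, and by Lemma 1(b) $\Phi_s$ identifies the objects supported on it with $\mathcal T_s$. Local rings of $Y_s$ are local rings of $Y$; the *height* of a point is the dimension of its local ring.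

**Step 1 (closed points of $Y_s$ lie over $s$ and have regular local ring of dimension $d_s$; so all local rings of $Y$ are regular).** This step turns duality into geometry. Let $y\in Y_s$ be closed. By Lemma 1(a), $\kappa(y)\subset\operatorname{End}(T_y)$ is a field that is a finitely generated $R_s$-module. It is integral over the image of $R_s$, so that image is a field, and $g(y)=s$. Hence $\Phi_s(T_y)\in\mathcal T_s$. Since $\operatorname{Ext}^{<0}(T_y,T_y)=0$, Lemma 4 gives $\operatorname{Ext}^m(T_y,T_y)=0$ for $m>d_s$, and $\operatorname{Ext}^{d_s}(T_y,T_y)\ne0$ because $\operatorname{Hom}(T_y,T_y)\ne0$. The Ext sheaves of $T_y$ are skyscrapers at the closed point $y$, so $\operatorname{Ext}_{Y_s}(T_y,T_y)=\operatorname{Ext}_{\mathscr A_y}(T_y,T_y)$, and Lemma 6 applies. Finally, every point $P$ of $Y$ is a point of $Y_{g(P)}$ and specializes there to a closed point, so $\mathcal O_{Y,P}$ is a localization of a regular local ring, hence regular.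

**Step 2 ($Y_\eta=\operatorname{Spec}\tilde F$ over $F$, where $\eta$ is the generic point of $S$).** This fixes the function field. We have $\mathbf D^{\rm b}(Y_\eta,\alpha)\cong\mathcal A_{\mathcal Q_F}\ne0$. By Step 1 with $d_\eta=0$, local rings at closed points of $Y_\eta$ are fields. Every point of $Y_\eta$ specializes to a closed point, which has no proper generization, so every point is closed; and every point is the generic point of a component, so there are finitely many and each is open. Each $T_y$ is indecomposable, so by Lemma 3(a) it corresponds to a shift of the one object $E$. For $y\ne y'$ the objects $T_y,T_{y'}$ are completely orthogonal, so there is exactly one point $y$, and $\kappa(y)$, the center of $\operatorname{End}(T_y)$, is $\tilde F$ as an $F$-algebra.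

**Step 3 (if $s\ne o$, every point $P$ over $s$ is closed in $Y_s$; so $P$ has height $d_s$).** This says that $Y\to S$ has no positive-dimensional fibers away from $o$; we compare $Y$ with the double cover from (i). Since $o$ is a closed point, $o\notin\operatorname{Spec}R_s$, so the bundle over $\operatorname{Spec}R_s$ has simple degeneration. By (i) there is an equivalence $\Psi\colon\mathbf D^{\rm b}(X_s,\beta)\cong\mathcal A_s$ with $X_s=\operatorname{Spec}B_s$ affine noetherian. Let $\mathscr B$ be an Azumaya algebra representing $\beta$. We do not assume $\Psi$ linear: Lemma 1 for $\Psi$ gives $\rho\colon R_s\to B_s$, and $B_s\subset\operatorname{End}(\mathscr B)$ is finite over $R_s$ via $\rho$. So all maximal ideals of $B_s$ lie over $\mathfrak m_s$, and by Lemma 1(b) $\Psi^{-1}(\mathcal T_s)$ consists of the complexes with finite-length cohomology.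

*(3a) For $y\in Y_s$ closed, $G:=\Psi^{-1}\Phi_s(T_y)$ is $T_x[n]$ for some closed point $x\in X_s$ and some $n$.* Indeed $G$ has finite-length cohomology, $\operatorname{Hom}(G,G[m])=0$ for $m<0$, and $\operatorname{End}(G)$ is a division ring. So $G$ is indecomposable, hence supported at one point $x$. Let $i_1$ and $i_0$ be the largest and smallest degrees of nonzero cohomology. As $T_x$ is the only simple $\mathscr B_x$-module, there is a nonzero map $H^{i_1}(G)\twoheadrightarrow T_x\hookrightarrow H^{i_0}(G)$. The composite
$$G\to H^{i_1}(G)[-i_1]\to H^{i_0}(G)[-i_1]\to G[i_0-i_1]$$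
induces that map on $H^{i_1}$, so it is nonzero; as $i_0-i_1\le0$, we get $i_0=i_1$. Then $G$ is a shifted module with a nonzero, hence invertible, endomorphism that factors through the simple module $T_x$, so $G$ is a shift of $T_x$.

*(3b) Every $T_x$ arises in this way.* Otherwise, by (3a), $M=\Phi_s^{-1}\Psi(T_x)\ne0$ would satisfy $\operatorname{Hom}(M,T_y[n])=0$ for all $n$ and all closed $y$. But the top cohomology sheaf of $M$ surjects onto $T_y$ for any closed point $y$ in its support (Nakayama), which gives a nonzero map $M\to T_y[n]$ for some $n$.

*(3c) Conclusion of the step.* Complexes on $X_s$ with finite-length cohomology are iterated extensions of shifts of the $T_x$. By (3b), every object of $\mathbf D^{\rm b}(Y_s,\alpha)$ supported on $g^{-1}(s)$ is an iterated extension of shifts of objects $T_y$, so it is supported on finitely many closed points. Apply this to $\mathscr A|_Z$ with $Z=\overline{\{P\}}\subset Y_s$ reduced, which lies in $g^{-1}(s)$: $Z$ is irreducible and a finite set of closed points, so $P$ is closed. Its height is $d_s$ by Step 1.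

**Step 4 (every point over $o$ has height $\ge2$).** This is the smallness of $Y\to S$ over $o$; it comes from counting classes in $K_0$. Let $Y'=Y_o$ and suppose the minimal height of points over $o$ is $\le1$. Let $P$ be a point over $o$ of minimal height; it has no proper generization over $o$. Let $Z=\overline{\{P\}}\subset Y'$, reduced, and let $y\in Z$ be a closed point. $\mathcal O_{Y',y}$ is regular of dimension $3$, a catenary domain, so there is a prime $\mathfrak c\supsetneq P$ of height $2$. Let $C\subset Z$ be its closure in $Y'$, reduced. At each closed point $y'\in C$ we have $\dim\mathcal O_{C,y'}=3-2=1$ by Step 1. So all non-generic points of $C$ are closed, and proper closed subsets of $C$ are finite sets of closed points.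

We need a divisor that meets $C$ properly. Choose $h\in\mathfrak m_y\setminus\mathfrak c$, defined on an affine open $V\ni y$ inside the connected component of $y$; this component is integral, as $Y'$ is regular. Let $H$ be the closure in $Y'$ of the Weil divisor $\operatorname{div}(h)$ on $V$. As $Y'$ is regular, $H$ is an effective Cartier divisor. Put $I=\mathcal O(-H)$, so $I|_V=(h)$.

Let $K$ be $K_0$ of the category of coherent $\mathscr A$-modules on $Y'$ supported on $g^{-1}(o)$. On it consider the additive functions
$$\ell_P(G)=\operatorname{length}_{\mathcal O_{Y',P}}(G_P),\qquad \chi(G)=\sum_m(-1)^m\operatorname{length}_{R_o}\operatorname{Ext}^m(\mathscr A,G),\qquad \varphi(G)=\chi(G)-\chi(G\otimes I).$$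
The length $\ell_P$ is finite because $P$ has no proper generization over $o$. The sum $\chi$ is finite because the Ext groups are finitely generated over $R_o$ (Lemma 1(a)), are killed by a power of $\mathfrak m_o$, and vanish for $|m|\gg0$, since $\Phi_o(\mathscr A)$ is perfect, $\mathcal Q_{R_o}$ being regular. Note $\operatorname{Ext}^m(\mathscr A,G)=H^m(Y',G)$. Now evaluate on three sheaves.

* For $T_y$: $\ell_P=0$, since $P$ is not closed; $\varphi=0$, as $T_y\otimes I\cong T_y$; and $\chi=\operatorname{length}T_y>0$.
* For $\mathscr A|_C$: $\ell_P=0$, since $P\notin C$. As $h\notin\mathfrak c$, the map $I|_C\to\mathcal O_C$ is nonzero at the generic point of the integral scheme $C$, hence injective. So $I\otimes\mathscr A|_C\to\mathscr A|_C$ is injective with cokernel $\mathscr A|_{C\cap H}$. This cokernel is nonzero, because its stalk at $y$ is nonzero as $h\in\mathfrak m_y$, and it is supported on finitely many closed points. So $\varphi=\chi(\mathscr A|_{C\cap H})=\operatorname{length}H^0(\mathscr A|_{C\cap H})>0$.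
* For $\mathscr A|_Z$: $\ell_P>0$.

The matrix of $(\chi,\varphi,\ell_P)$ on these three classes is triangular with positive diagonal, so they are linearly independent and $\operatorname{rank}K\ge3$. But $K\cong K_0(\mathbf D^{\rm b}_{g^{-1}(o)}(Y',\alpha))\cong K_0(\mathcal T_o)$ has rank $\le2$ by Lemma 5, a contradiction.

**Step 5 (a local ring of $Y$ over $o$ contains $A$ and has the same fraction field).** This places everything inside $\tilde F$. As $\mathcal T_o\ne0$, $g^{-1}(o)\ne\emptyset$; let $y$ be a closed point of $Y'$, which lies over $o$ by Step 1, and let $\mathcal O=\mathcal O_{Y',y}$, a regular local domain of dimension $3$. Its generic point has height $0$. By Step 4 it does not lie over $o$, and by Step 3 it then lies over a point with $d_s=0$, that is, over $\eta$. By Step 2, $\operatorname{Frac}\mathcal O=\tilde F$ over $F$. Thus $R_o\subset\mathcal O\subset\tilde F$ with $R_o\to\mathcal O$ local. As $\mathcal O$ is normal and $A$ is integral over $R_o$, $A\subset\mathcal O$. Since $\mathfrak n$ is the only prime of $A$ over $\mathfrak m_o$, $\mathfrak m_y\cap A=\mathfrak n$.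

**Step 6 (height-one primes of $\mathcal O$ come from $A$).** This is how smallness is used. Let $P\subset\mathcal O$ be a prime of height $1$, over $s\in S$. By Steps 3 and 4, $s\ne o$ and $d_s=1$. Put $\mathfrak q=P\cap A$, which lies over $s$. As $A$ is a domain integral over the normal domain $R_o$, going-down and incomparability give $\operatorname{ht}\mathfrak q=1$. So $A_{\mathfrak q}$ is a discrete valuation ring with $A_{\mathfrak q}\subset\mathcal O_P\subsetneq\tilde F$, hence $\mathcal O_P=A_{\mathfrak q}$.

**Step 7 ($\mathcal O=A$).** Here factoriality finishes the proof. Let $0\ne x\in\mathcal O$ and write $x=f_1/f_2$ with $f_1,f_2\in A$ coprime. If $f_2$ is not a unit, let $\pi\mid f_2$ be a prime element of $A$. Then $\pi\in\mathfrak n\subset\mathfrak m_y$, so $\pi\mathcal O\ne\mathcal O$, and a minimal prime $P$ of $\pi\mathcal O$ has height $1$. By Step 6, $\mathfrak q=P\cap A$ has height $1$; it contains $\pi$, so $\mathfrak q=\pi A$ and $\mathcal O_P=A_{(\pi)}$. But $v_\pi(x)<0$, while $x\in\mathcal O\subset\mathcal O_P$, a contradiction. So $f_2$ is a unit and $x\in A$.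

Thus $\mathcal O=A$. But $\mathcal O$ is regular and $A$ is not. This contradiction proves Theorem 2. $\square$

## 11. Products with affine space

It remains to pass from the dimensions $2$ and $3$ to all larger ones. Let $\mathcal Q\to S$ be the bundle of Theorem 1 or Theorem 2, and suppose that $\mathcal Q\times\mathbb A^n\to S\times\mathbb A^n$ had residual category $\mathbf D^{\rm b}(Y,\alpha)$ for a twisted scheme $(Y,\alpha)$. Localize by Lemma 2 at $\Sigma=\Bbbk[x_1,\dots,x_n]\setminus\{0\}$. Since $\Sigma^{-1}\big(\mathcal O(S)[x_1,\dots,x_n]\big)=\mathcal O(S)\otimes_\Bbbk\Bbbk(x_1,\dots,x_n)$, the localized bundle is the same example written over the field $\Bbbk(x_1,\dots,x_n)$, whose characteristic is again not $2$. Lemma 2 would make its residual category a twisted derived category, which contradicts Theorem 1 or Theorem 2 over that field. $\square$
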